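# A gap in the minimal base sizes of a primitive affine group

## 1. Primitive groups with minimal bases of sizes $2$ and $n+1$ but none of size $n$

Let $G$ be a finite permutation group on a finite set $\Omega$. A subset of $\Omega$ is a base if its pointwise stabilizer is trivial. It is a minimal base if, in addition, no proper subset of it is a base. Write $\mathcal M(G,\Omega)$ for the set of cardinalities of the minimal bases of $G$.

**The group.** Let $n\ge 5$ be a prime, $q=3^n$ and $H=\mathrm{SL}_2(q)$, with natural module $W=\mathbb F_qe_1\oplus\mathbb F_qe_2$. Let $\sigma$ be entrywise cubing, and for $i\in\mathbb Z/n$ let $W^{(i)}$ be $W$ with $h\in H$ acting as $\sigma^i(h)$. Put $M=W^{(0)}\otimes W^{(1)}\otimes\dots\otimes W^{(n-1)}$ (over $\mathbb F_q$), let $\varphi$ be the $\sigma$-semilinear map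
$$\varphi(w_0\otimes w_1\otimes\dots\otimes w_{n-1})=\sigma(w_{n-1})\otimes\sigma(w_0)\otimes\dots\otimes\sigma(w_{n-2}),$$
and let $V=\{v\in M:\varphi(v)=v\}$. We shall see that $V$ is an $\mathbb F_3H$-module of dimension $2^n$. Let $G=V{:}H$ act on $\Omega=V$ by the maps $v\mapsto hv+c$ with $h\in H$, $c\in V$.

**Theorem 1.** $G$ is primitive on $V$; $2\in\mathcal M(G,V)$, $n+1\in\mathcal M(G,V)$, $n\notin\mathcal M(G,V)$, and $\max\mathcal M(G,V)=n+1$. So $\mathcal M(G,V)$ is not an interval of natural numbers.

**Theorem 2.** If $n\ge 7$ is prime, then exactly $\mathcal M(G,V)=\{2,3,\dots,n-2\}\cup\{n+1\}$. If $n=5$, then $\{2,3,6\}\subseteq\mathcal M(G,V)\subseteq\{2,3,4,6\}$.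

An interval here means a set $\{a,a+1,\dots,c\}$ of consecutive integers. The theorems answer a question whose source is the paper of Francesca Dalla Volta, Fabio Mastrogiacomo and Pablo Spiga, "On the cardinality of irredundant and minimal bases of finite permutation groups", arXiv:2311.04489 (2023): is $\mathcal M(G,\Omega)$ an interval for every nontrivial primitive group $G$? It is known that every non-empty finite set of positive integers occurs as $\mathcal M(G,\Omega)$ for some finite permutation group, and that some non-interval sets occur for transitive groups. Theorem 1 says that primitivity does not help: there are infinitely many primitive counterexamples. The smallest one in the family is $n=5$, the group $3^{32}{:}\mathrm{SL}_2(3^5)$, which has minimal bases of sizes $2$ and $6$ but none of size $5$. For $n=7$ the set is $\{2,3,4,5,8\}$.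

## 2. Minimal bases, witnesses, and affine groups

If $\Lambda'\subseteq\Lambda$, the pointwise stabilizer of $\Lambda'$ contains that of $\Lambda$. So to test minimality one only needs to remove one point at a time, which gives the form of the definition used throughout.

**Definition (witness).** Let $\Lambda=\{P_0,\dots,P_{\ell-1}\}$ be a base. A witness for $P_i$ is a nonidentity $g_i\in G$ that fixes every point of $\Lambda\setminus\{P_i\}$.

A base is minimal if and only if each of its points has a witness. A witness $g_i$ must move $P_i$, since otherwise it would fix all of $\Lambda$. By passing to a power, a witness can always be chosen of prime order.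

**Example (a gap without transitivity).** Let $G=\mathbb Z/30$ act by addition on the disjoint union of $\mathbb Z/30$, $\mathbb Z/2$, $\mathbb Z/3$ and $\mathbb Z/5$. A point of $\mathbb Z/30$ is already a base, so a minimal base containing one has size $1$. The stabilizers of points in the other three orbits are the subgroups of orders $15,10,6$. Any two of them meet nontrivially, and all three meet trivially. So the remaining minimal bases consist of one point from each of the small orbits, and $\mathcal M=\{1,3\}$. The group is intransitive, hence far from primitive.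

**Example (a primitive group, by hand).** Let $S_7$ act on the $21$ two-element subsets of $\{1,\dots,7\}$. This action is primitive. Indeed, a subgroup $K$ properly containing the stabilizer of $\{1,2\}$, which is transitive on $\{1,2\}$ and on $\{3,\dots,7\}$, is transitive on $7$ points. Since $7$ is prime, $K$ is primitive on them, and it contains a transposition, so $K=S_7$ by Jordan's theorem. A set of pairs is a graph on $7$ vertices. A permutation fixing every edge fixes each vertex in a component with at least three vertices; it may swap the ends of a one-edge component, and it may permute isolated vertices freely. So a graph is a base if and only if no component has exactly two vertices and at most one vertex is isolated. An edge on a cycle can be deleted without changing the components, so minimal bases are forests. The possible component sizes are $7$; $6+1$; $4+3$; $3+3+1$. In a tree on $7$ vertices, or in a forest of type $4+3$, deleting a leaf edge of the component of size $7$ or $4$ leaves a base, so these are not minimal. A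 forest $3+3+1$ has $4$ edges, and deleting any edge creates a two-vertex component, so it is minimal. A star on six vertices plus an isolated vertex has $5$ edges, and deleting one gives a second isolated vertex, so it is minimal too. Hence $\mathcal M=\{4,5\}$, an interval.

**Affine groups.** Suppose $H$ acts linearly and faithfully on a finite $\mathbb F_3$-space $V$, and let $G=V{:}H$ act by $v\mapsto hv+c$. Let $\pi:G\to H$ be the linear-part map. Its kernel is the group of translations, which acts regularly, so $\pi$ is injective on every point stabilizer. For $P\neq Q$, the elements fixing $P$ are the maps $v\mapsto h(v-P)+P$, and such a map fixes $Q$ if and only if $h(Q-P)=Q-P$. So $\pi(G_{P,Q})=C_H(Q-P)$. Since $G$ contains the translations, any base can be moved by an element of $G$ so that it contains $0$, and $\{0,P_1,\dots,P_{k}\}$ is a base if and only if $C_H(P_1)\cap\dots\cap C_H(P_k)=1$.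

If $H$ is irreducible on $V$, then $G$ is primitive. For let $B\ni 0$ be a block. For $b\in B$ the block $B-b$ contains $0$, so $B-b=B$; hence $B$ is a subgroup. Also $hB\ni 0$ gives $hB=B$ for $h\in H$. So $B$ is an $\mathbb F_3H$-submodule, that is, $B=0$ or $B=V$.

**Standing notation.** Indices $i,j$ of coordinates lie in $\mathbb Z/n$, and $t_{(i)}=t^{3^i}$ for $t\in\mathbb F_q$. $\mathrm{Tr}(t)=\sum_it_{(i)}$ is the trace $\mathbb F_q\to\mathbb F_3$. The form $(a,t)\mapsto\mathrm{Tr}(at)$ is nondegenerate. So every $\mathbb F_3$-linear functional on $\mathbb F_q$ is $t\mapsto\mathrm{Tr}(at)$ for a unique $a$; if $a_1,\dots,a_k$ are $\mathbb F_3$-independent, the values $\mathrm{Tr}(a_1t),\dots,\mathrm{Tr}(a_kt)$ can be prescribed; and for a subspace $T$, the space $T^\perp=\{a:\mathrm{Tr}(at)=0\ \forall t\in T\}$ has dimension $n-\dim T$ and $T^{\perp\perp}=T$. Put $\mu=\sum_i3^i=(q-1)/2$. It is a sum of $n$ odd terms, so it is odd. Hence $q\equiv3\pmod 4$, and $-1$ is a nonsquare in $\mathbb F_q$. Finally, as $n$ is prime, the only subfields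 of $\mathbb F_q$ are $\mathbb F_3$ and $\mathbb F_q$; an element outside $\mathbb F_3$ has degree $n$ over $\mathbb F_3$ and $n$ distinct conjugates.

## 3. The tensor product as a truncated polynomial ring

Let $x_t\in H$ be given by $e_1\mapsto e_1$, $e_2\mapsto e_2+te_1$. Then $U=\{x_t:t\in\mathbb F_q\}$ has order $q$, and since $|H|=q(q^2-1)$ it is a Sylow $3$-subgroup. Let $D$ be the group of diagonal matrices $\mathrm{diag}(\kappa,\kappa^{-1})$. The line $\langle e_1\rangle$ is the only line fixed by $U$, so $N_H(U)$ consists of upper triangular matrices, and $N_H(U)=UD$.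

**Step 1: turn the action of $U$ into multiplication.** Identify $W^{(i)}$ with $\mathbb F_q[y_i]/(y_i^2)$ by $e_2=1$, $e_1=y_i$. On $W^{(i)}$ the element $x_t$ sends $1\mapsto1+t_{(i)}y_i$ and $y_i\mapsto y_i$, so it is multiplication by $1+t_{(i)}y_i$. Hence
$$M=R:=\mathbb F_q[y_i:i\in\mathbb Z/n]/(y_i^2\ \forall i),\qquad x_t\ \text{acts as multiplication by}\ E(t)=\prod_i(1+t_{(i)}y_i).\tag{1}$$
For $J\subseteq\mathbb Z/n$ put $y_J=\prod_{i\in J}y_i$; these $2^n$ monomials are a basis of $R$. Put $z=y_{\mathbb Z/n}$, $\hat y_i=y_{\mathbb Z/n\setminus\{i\}}$, and let $\mathfrak m=(y_0,\dots,y_{n-1})$, so $\mathfrak m^{n+1}=0$. In tensor language $z=e_1\otimes\dots\otimes e_1$ and $1=e_2\otimes\dots\otimes e_2$. The matrix $\mathrm{diag}(\kappa,\kappa^{-1})$ multiplies $y_J$ by $\kappa$ to the power $\sum_{i\in J}3^i-\sum_{i\notin J}3^i$.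

**Step 2: describe $V$ in $R$.** The map $\varphi$ commutes with $H$: if $h$ acts first, the tensor factor in position $i+1$ of the image is $\sigma(\sigma^i(h)w_i)=\sigma^{i+1}(h)\sigma(w_i)$, and in position $0$ we use $\sigma^n(h)=h$. On $R$ it is $\sum c_Jy_J\mapsto\sum c_J^3y_{J+1}$, where $J+1$ is the shifted set. So
$$V=\Big\{\sum_Jc_Jy_J:\ c_{J+1}=c_J^3\ \text{for all }J\Big\}\tag{2}$$
is an $\mathbb F_3H$-module. As $n$ is prime, the shift fixes only $\emptyset$ and $\mathbb Z/n$, where the coefficient lies in $\mathbb F_3$. The other $(2^n-2)/n$ orbits have length $n$, and each allows one free coefficient in $\mathbb F_q$. So $|V|=3^2\cdot q^{(2^n-2)/n}=3^{2^n}$.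

**Example ($n=3$, only as an illustration).** Take $q=27$. An element of $V$ is $c+\sum_ia_{(i)}y_i+\sum_ib_{(i)}\hat y_i+dz$ with $c,d\in\mathbb F_3$ and $a,b\in\mathbb F_{27}$, and there are $3\cdot27\cdot27\cdot3=3^8$ of these.

**Lemma 3.** If $u_1,\dots,u_r\in\mathbb F_q$ are $\mathbb F_3$-independent, then the vectors $(u_k^{3^i})_{i}$, $1\le k\le r$, are $\mathbb F_q$-independent in $\mathbb F_q^n$.

**Proof.** Extend to a basis, so $r=n$ and the matrix $(u_k^{3^i})_{k,i}$ is square. If $\sum_if_iu_k^{3^i}=0$ for all $k$, then the polynomial $\sum_if_iX^{3^i}$, which defines an additive $\mathbb F_3$-linear function, vanishes on all of $\mathbb F_q$. Its degree is less than $q$, so all $f_i=0$. The matrix is invertible. $\square$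

**Lemma 4.** (i) An $\mathbb F_3$-basis of $V$ is an $\mathbb F_q$-basis of $M$. (ii) The image of $\mathbb F_q[U]$ in $\mathrm{End}(M)$ consists of the multiplications by all elements of $R$. (iii) $C_M(U)=\mathbb F_qz$ and $C_V(U)=\mathbb F_3z$. (iv) $V$ is an irreducible $\mathbb F_3H$-module.

**Proof.** (i) On a shift orbit of length $n$, $V$ contains the vectors $\sum_ia_{(i)}y_{J+i}$. By Lemma 3, with $a$ running through a basis of $\mathbb F_q$, these span all $n$ coordinates. So $V$ spans $M$; a basis of $V$ has $2^n=\dim M$ elements, so it is a basis of $M$.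

(ii) Expanding, $\sum_tc_tE(t)=\sum_J\big(\sum_tc_tt^{N_J}\big)y_J$ with $N_J=\sum_{i\in J}3^i$. The $N_J$ are distinct integers in $[0,\mu]\subseteq[0,q-2]$, so the functions $t\mapsto t^{N_J}$ on $\mathbb F_q$ are linearly independent (with $t^0=1$). Hence the coefficients $(\sum_tc_tt^{N_J})_J$ can be made arbitrary.

(iii) Among the combinations in (ii), those with $\sum_tc_t=0$ are exactly the elements of $R$ without constant term. So the elements $E(t)-1$ span $\mathfrak m$, and $C_M(U)=\mathrm{Ann}(\mathfrak m)$. Now $y_i\sum c_Jy_J=0$ if and only if $c_J=0$ for all $J\not\ni i$; so $\mathrm{Ann}(\mathfrak m)=\mathbb F_qz$. By (2), $cz\in V$ if and only if $c^3=c$.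

(iv) By (ii), $\mathbb F_qU$-submodules of $M$ are ideals of $R$. A nonzero ideal contains $z$: take a nonzero element, a monomial $y_J$ of least degree occurring in it, and multiply by the complementary monomial; only the $J$-term survives. So a nonzero $\mathbb F_qH$-submodule of $M$ contains $z=e_1\otimes\dots\otimes e_1$. The matrix $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ sends $e_1\mapsto-e_2$, $e_2\mapsto e_1$ in every twist, so the submodule contains $(-1)^n\,e_2\otimes\dots\otimes e_2=-1\in R$, which generates $R$ as an ideal. So $M$ is irreducible. If $0\neq V'\le V$ is an $\mathbb F_3H$-submodule, then $\mathbb F_qV'=M$, so $\dim_{\mathbb F_3}V'\ge2^n$ and $V'=V$. $\square$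

## 4. Odd-order subgroups of $\mathrm{SL}_2(3^n)$

Stabilizers of nonzero vectors turn out to have odd order, and such subgroups of $H$ have a very simple structure. The next lemma collects what we need. Write $z_+=z$ and $z_-=1=e_2\otimes\dots\otimes e_2$; both lie in $V$.

**Lemma 5.**
(a) For $0\ne v\in V$, $|C_H(v)|$ is odd.
(b) Distinct Sylow $3$-subgroups of $H$ meet trivially.
(c) Let $A\le H$ have odd order. If $3\nmid|A|$, then $A$ is cyclic. If $3\mid|A|$, then there is a Sylow $3$-subgroup $S$ of $H$ such that $A\le N_H(S)$ and $A\cap S\ne1$ contains all $3$-elements of $A$.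
(d) If $g\in H$ has prime order $r\ge5$, then $C_H(g)$ is cyclic of order $q-1$ or $q+1$.
(e) Every element of odd order in $D$ fixes $z_+$ and $z_-$.

**Proof.** (a) The only involution of $H$ is $-1$, which acts on $M$ as $(-1)^n=-1$ and fixes only $0$.

(b) A nontrivial unipotent element fixes exactly one line of $W$. The group $U$ consists of all unipotent elements fixing $\langle e_1\rangle$; by conjugation each Sylow $3$-subgroup consists of all unipotent elements fixing some line. Two of them sharing a nontrivial element belong to the same line, hence coincide.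

(c) As $-1\notin A$, $A$ embeds in $\mathrm{PSL}_2(q)$. By Dickson's list of subgroups (Huppert, *Endliche Gruppen I*, Hauptsatz II.8.27), the odd-order subgroups are cyclic of order prime to $3$, or elementary abelian $3$-groups, possibly extended by a cyclic group of order prime to $3$. If $3\mid|A|$, then the Sylow $3$-subgroup $A_3\neq1$ of $A$ is therefore normal and contains all $3$-elements of $A$. It lies in a Sylow $3$-subgroup $S$ of $H$, unique by (b). For $a\in A$, $aSa^{-1}$ also contains $A_3$, so $aSa^{-1}=S$.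

(d) $g$ is diagonalizable over $\mathbb F_{q^2}$ with distinct eigenvalues $\tau^{\pm1}$, $\tau$ of order $r$. If $\tau\in\mathbb F_q$, then $C_H(g)$ is the group of determinant-one diagonal matrices in an eigenbasis, isomorphic to $\mathbb F_q^*$. Otherwise the matrices commuting with $g$ form the field $\mathbb F_q[g]\cong\mathbb F_{q^2}$, the determinant is the norm to $\mathbb F_q$, and $C_H(g)$ is the cyclic group of $q+1$ elements of norm $1$.

(e) If $d=\mathrm{diag}(\kappa,\kappa^{-1})$ has odd order, this order divides $q-1=2\mu$, hence divides the odd number $\mu$. So $\kappa^\mu=1$; and $d$ multiplies $z_\pm$ by $\kappa^{\pm\mu}$. $\square$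

## 5. A vector with trivial stabilizer

The purpose of this section is to get primitivity and $2\in\mathcal M(G,V)$ by counting.

**Lemma 6.** If $h\in H$ has prime order, then $\dim_{\mathbb F_3}C_V(h)\le2^{n-1}$. Consequently some $v\in V$ has $C_H(v)=1$, $G$ acts faithfully and primitively on $V$, and $2\in\mathcal M(G,V)$.

**Proof.** By Lemma 4(i), $\mathbb F_3$-independent vectors in $V$ are $\mathbb F_q$-independent in $M$, so it suffices to bound $\dim_{\mathbb F_q}C_M(h)$.

If $h$ has order $3$, we may take $h=x_t$, $t\ne0$, by Sylow's theorem. Put $M_k=W^{(0)}\otimes\dots\otimes W^{(k-1)}$, and suppose $a\otimes e_1+b\otimes e_2\in M_k\otimes W^{(k)}$ is fixed by $h$. Applying $h$ gives $(ha+t_{(k)}hb)\otimes e_1+hb\otimes e_2$. So $b\in C_{M_k}(h)$, and if $b=0$ then $a\in C_{M_k}(h)$. Hence $\dim C_{M_{k+1}}(h)\le2\dim C_{M_k}(h)$. As $\dim C_{M_1}(h)=\dim C_{W}(h)=1$, we get $\dim C_M(h)\le2^{n-1}$.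

If $h$ has order $2$, then $h=-1$ and $C_V(h)=0$.

Otherwise $h$ has order $r\ge5$ and eigenvalues $\tau^{\pm1}\in\mathbb F_{q^2}$ on $W$ with $\tau^2\neq1$. Over $\mathbb F_{q^2}$, $h$ is diagonalizable on $M$ with eigenvalues $\tau^{\sum_i\epsilon_i3^i}$, $\epsilon\in\{\pm1\}^n$. Changing $\epsilon_0$ multiplies the eigenvalue by $\tau^{\pm2}\ne1$, so of each pair of sign vectors differing only in $\epsilon_0$ at most one gives eigenvalue $1$. So the fixed space has dimension at most $2^{n-1}$.

A vector with nontrivial stabilizer is fixed by some $h$ of prime order, so there are fewer than $|H|\cdot3^{2^{n-1}}<q^3\cdot3^{2^{n-1}}=3^{3n+2^{n-1}}$ such vectors. For $n=5$ we have $3n=15\le16=2^{n-1}$, and raising $n$ by one adds $3$ on the left and at least $16$ on the right; so $3n\le2^{n-1}$ for all $n\ge5$, and the count is below $3^{2^n}=|V|$. So some $v$ has $C_H(v)=1$; in particular $H$ is faithful on $V$, and $G$ is primitive by Lemma 4(iv) and Section 2. The set $\{0,v\}$ is a base. It is minimal, since one-point stabilizers are isomorphic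 to $H\neq1$. $\square$

## 6. The layer just above $z$ and a minimal base of size $n+1$

We now build the largest minimal base from vectors that $U$ moves as little as possible. For $a\in\mathbb F_q$ put $v_a=\sum_ia_{(i)}\hat y_i$, which lies in $V$ by (2), and let $L=V\cap\mathrm{Ann}(\mathfrak m^2)$. For $i\neq j$, $y_iy_jy_J\ne0$ if and only if $i,j\notin J$. So $\sum c_Jy_J$ is killed by $\mathfrak m^2$ if and only if $c_J=0$ whenever $J$ misses at least two indices, and
$$L=\{v_a+cz:a\in\mathbb F_q,\ c\in\mathbb F_3\},\qquad x_t(v_a+cz)=v_a+cz+\mathrm{Tr}(at)z.\tag{3}$$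
The second formula holds because only the linear part $\sum_kt_{(k)}y_k$ of $E(t)-1$ acts nontrivially, and $y_k\hat y_i$ is $z$ for $k=i$ and $0$ otherwise.

**Lemma 7.** For $0\neq a\in\mathbb F_q$, $C_H(v_a)=\{x_t:\mathrm{Tr}(at)=0\}$.

**Proof.** By (3), $C_U(v_a)$ is the group on the right, which is nontrivial because it has order $3^{n-1}$. Put $A=C_H(v_a)$, of odd order by Lemma 5(a). By Lemma 5(c), $A\le N_H(S)$, where $S$ contains all $3$-elements of $A$, in particular $C_U(v_a)$. So $S=U$ by Lemma 5(b), and $A\le UD$.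

Suppose $h\in A$ has prime order $r\ge5$. Its image in $UD/U\cong D$ has order $r$, so its diagonal entries are $\kappa^{\pm1}$ with $\kappa$ of order $r$, and these are distinct. With $d=\mathrm{diag}(\kappa,\kappa^{-1})$, the matrix $x_cdx_c^{-1}$ has upper right entry $c(\kappa^{-1}-\kappa)$, which takes every value as $c$ varies. So $h=udu^{-1}$ with $u\in U$. Now $d$ multiplies $\hat y_i$ by $\kappa^{\mu-2\cdot3^i}=\kappa^{-2\cdot3^i}$, since $\kappa^\mu=1$ as in Lemma 5(e). So $dv_a=v_{\kappa^{-2}a}$, and $d$ preserves $L$. By (3), $U$ acts trivially on $L/\mathbb F_3z$, so $h$ acts there as $d$, and $hv_a=v_a$ gives $\kappa^{-2}a=a$, that is, $\kappa^2=1$, a contradiction. So $A$ is a $3$-group in $UD$, hence $A\le U$. $\square$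

**Proposition 8.** If $a_1,\dots,a_n$ is an $\mathbb F_3$-basis of $\mathbb F_q$, then $\Lambda=\{0,v_{a_1},\dots,v_{a_n}\}$ is a minimal base of size $n+1$.

**Proof.** By Lemma 7 the stabilizer of $\Lambda$ is $\{x_t:\mathrm{Tr}(a_jt)=0\ \forall j\}=1$. A witness for $v_{a_j}$ is $x_t$ with $t\neq0$ and $\mathrm{Tr}(a_it)=0$ for all $i\ne j$. For the point $0$, choose $t$ with $\mathrm{Tr}(a_it)=1$ for all $i$. Then $v\mapsto x_tv-z$ is a nonidentity element of $G$, and it fixes every $v_{a_i}$, as $x_tv_{a_i}=v_{a_i}+z$. $\square$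

## 7. Replacing two of the points by one

To produce a minimal base of size $n$, the first thing to try is to keep $0,v_{a_1},\dots,v_{a_{n-2}}$ with independent $a_i$ and replace the last two points by a single vector $P$. The stabilizer of the points we kept is $\{x_t:t\in T'\}$, where $T'=\{t:\mathrm{Tr}(a_it)=0,\ 1\le i\le n-2\}$ is a plane. So $P$ must be moved by $x_t$ for every nonzero $t\in T'$.

This alone is easy to achieve; the vector $v$ of Lemma 6 does it. But then each $v_{a_i}$ has become superfluous. For $v_{a_i}$ to have a witness $g_i$, this $g_i$ must fix $0$, $P$ and the $v_{a_j}$ with $j\neq i$. By Lemma 7, $g_i=x_{t_i}$ with $\mathrm{Tr}(a_jt_i)=0$ for $j\ne i$ and $\mathrm{Tr}(a_it_i)\ne0$. So $t_1,\dots,t_{n-2}$ are independent, and $P$ is fixed by $x_t$ for all $t$ in an $(n-2)$-dimensional space. If $P\in L$, that demand can be met, but by (3) the point $P$ imposes only one linear condition on $T'$, and a nonzero $t\in T'$ survives. So the attempt comes down to one question: is there a vector of $V$ outside $L$ that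 is fixed by a subgroup of index $9$ in $U$?

For $n=3$ this can be settled by hand. Let $v=c+\sum a_{(i)}y_i+\sum b_{(i)}\hat y_i+dz$ be fixed by one $x_t$ with $t\ne0$ (here $n-2=1$). In $(E(t)-1)v=0$ the coefficient of $y_i$ is $ct_{(i)}$, so $c=0$. The coefficient of $y_iy_j$ is then $t_{(i)}a_{(j)}+t_{(j)}a_{(i)}$, so $u=a/t$ satisfies $u_{(i)}+u_{(j)}=0$ for all $i\neq j$. Hence $u_{(0)}=-u_{(1)}=u_{(2)}=-u_{(0)}$, so $u=0$, $a=0$, and $v\in L$. Three coordinates are what forces the contradiction. The next section shows that the same thing happens for all $n$.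

The attempt also assumed that the points lie in $L$ and the witnesses in $U$. Section 9 shows that a minimal base with at least $n$ points has its witnesses in $U$ after normalization.

## 8. Vectors fixed by a subgroup of index $9$ in $U$

The tool is a criterion that converts "fixed by many $x_t$" into "killed by a power of $\mathfrak m$", by a computation with quadratic forms.

**Notation.** Let $T\le\mathbb F_q$ be an $\mathbb F_3$-subspace of dimension $n-e$. Let $Y=\langle y_0,\dots,y_{n-1}\rangle_{\mathbb F_q}$, let $\varepsilon_t=\sum_it_{(i)}y_i$, which is the linear part of $E(t)$, and put $Y_T=\langle\varepsilon_t:t\in T\rangle_{\mathbb F_q}$ and $N=Y/Y_T$. Let $\Sigma=\mathrm{Sym}(N)$ with graded pieces $\Sigma_d$, and let $\Delta\le\Sigma_2$ be the $\mathbb F_q$-span of the squares $\bar y_i^{\,2}$ of the images of the $y_i$.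

**Coordinates on $N$.** By Lemma 3, $\dim Y_T=n-e$, so $\dim N=e$. For $\alpha\in T^\perp$ let $f_\alpha\in Y^*$ be given by $f_\alpha(y_i)=\alpha^{3^i}$. Then $f_\alpha(\varepsilon_t)=\mathrm{Tr}(\alpha t)=0$ for $t\in T$, so $f_\alpha$ is a functional on $N$. For a basis $\alpha_1,\dots,\alpha_e$ of $T^\perp$, the functionals $f_{\alpha_k}$ are independent by Lemma 3, so they form a basis of $N^*$. In the corresponding coordinates
$$\bar y_i=p_i:=(\alpha_1^{3^i},\dots,\alpha_e^{3^i}).$$

**Lemma 9.** Let $d\ge2$. If $\Sigma_d=\Sigma_{d-2}\Delta$, then $\mathfrak m^dv=0$ for every $v\in M$ fixed by all $x_t$, $t\in T$.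

**Proof.** Let $I$ be the ideal of $R$ generated by the $E(t)-1$, $t\in T$; then $Iv=0$. Killing $Y_T$ in $\mathbb F_q[y_0,\dots,y_{n-1}]$ gives $\Sigma$, so $R/Y_TR=\Sigma/(\Delta)$, whose degree-$d$ part is $\Sigma_d/\Sigma_{d-2}\Delta=0$. Hence $R_d=Y_TR_{d-1}$. Since $E(t)-1\equiv\varepsilon_t\pmod{\mathfrak m^2}$, for $r\in R_{d-1}$ we have $\varepsilon_tr\in(E(t)-1)r+\mathfrak m^{d+1}$. So $R_d\subseteq I+\mathfrak m^{d+1}$, and $\mathfrak m^d=R_d+\mathfrak m^{d+1}\subseteq I+\mathfrak m^{d+1}$. Multiplying by $\mathfrak m^k$ gives $\mathfrak m^{d+k}\subseteq I+\mathfrak m^{d+k+1}$ for all $k\ge0$. Iterating, $\mathfrak m^d\subseteq I+\mathfrak m^{n+1}=I$, so $\mathfrak m^dv=0$. $\square$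

**Lemma 10.** If $\dim T=n-2$ and $v\in V$ is fixed by all $x_t$ $(t\in T)$, then $v\in L$.

**Proof.** Here $e=2$ and $p_i=(\alpha_1^{3^i},\alpha_2^{3^i})$. Since $\alpha_1/\alpha_2\notin\mathbb F_3$, its $n\ge3$ conjugates $(\alpha_1/\alpha_2)^{3^i}$ are distinct, so the $p_i$ are pairwise nonproportional. Take three of them, $u,u'$ and $w=\lambda u+\lambda'u'$ with $\lambda\lambda'\ne0$. Then $w^2=\lambda^2u^2+2\lambda\lambda'uu'+\lambda'^2u'^2$, and $2\lambda\lambda'\neq0$ in characteristic $3$. So $u^2,u'^2,w^2$ span the $3$-dimensional space $\Sigma_2$, and $\Delta=\Sigma_2=\Sigma_0\Delta$. Lemma 9 with $d=2$ gives $\mathfrak m^2v=0$, that is, $v\in L$. $\square$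

## 9. The witnesses of a large minimal base lie in one Sylow $3$-subgroup

**Proposition 11.** Let $\Lambda=\{P_0,\dots,P_{\ell-1}\}$ be a minimal base with either $\ell\ge n$, or $n\ge7$ and $\ell\ge n-1$. For each $i$ choose a witness $g_i$ of prime order for $P_i$. Then, after replacing $\Lambda$ by its image under an element of $G$ (and the $g_i$ by the corresponding conjugates), $P_0=0$, $g_i=x_{t_i}$ for $i\ge1$, $\pi(g_0)=x_{t_0}\in U$, and $t_1,\dots,t_{\ell-1}$ are $\mathbb F_3$-independent. In particular $\ell\le n+1$.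

**Proof.** Note that $\ell\ge5$ in all cases. Translate so that $P_0=0$, and for $1\le i\le\ell-1$ put $A_i=C_H(P_i)$, a group of odd order by Lemma 5(a). For $j\ge1$ the witness $g_j$ fixes $0$, so $g_j\in H$; and for $i,j\ge1$,
$$g_j\in A_i\iff j\ne i.$$
In particular each $g_j$, $j\ge1$, has odd prime order.

**Step 1: if some witness has order at least $5$, all of them lie in one cyclic group.** Suppose that some $g_j$ with $j\ge1$ has order $r\ge5$; relabel so that $j=1$. Let $C=C_H(g_1)$, which is cyclic by Lemma 5(d). We show $A_i\le C$ for all $i\ge2$. Note $g_1\in A_i$ for these $i$. If $3\nmid|A_i|$, then $A_i$ is cyclic by Lemma 5(c), so it centralizes $g_1$, and $A_i\le C$.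

Suppose $3\mid|A_i|$ for some $i\ge2$, and take $S$ as in Lemma 5(c). Then $A_i\le N_H(S)$ stabilizes the line of $W$ attached to $S$, so $g_1$ stabilizes it. Hence $g_1$ has an eigenvalue in $\mathbb F_q$, and both eigenvalues $\tau^{\pm1}$ lie in $\mathbb F_q$ and are distinct. After conjugating in $H$ we may take $g_1=\mathrm{diag}(\tau,\tau^{-1})$, so that $C=D$. The only lines stabilized by $g_1$ are $\langle e_1\rangle$ and $\langle e_2\rangle$. So for every $i\ge2$ with $3\mid|A_i|$ the group $S$ is $U$ or the lower unitriangular group $U^-$. The group $A_i\cap S\ne1$ is normal in $A_i$, so it is normalized by $g_1$. Conjugation by $g_1$ multiplies the parameter $t\in\mathbb F_q$ of an element of $S$ by $\tau^{2}$ or $\tau^{-2}$. So $A_i\cap S$ corresponds to a nonzero subgroup of $\mathbb F_q$ stable under multiplication by the field $\mathbb F_3(\tau^2)$. As $\tau^2$ has order $r\ge5$, this field is not $\mathbb F_3$, hence it is $\mathbb F_q$. So $S\le A_i$ and $P_i\in C_V(S)$. By Lemma 4(iii), $C_V(U)=\mathbb F_3z_+$; applying $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$,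 which conjugates $U$ to $U^-$ and sends $z_+$ to $\pm z_-$, we get $C_V(U^-)=\mathbb F_3z_-$. So $P_i=\pm z_+$ or $P_i=\pm z_-$.

Two different indices $i,k\ge2$ cannot give the same $S$: otherwise $P_k=\pm P_i$ and $A_i=A_k$, while $g_i\in A_k\setminus A_i$. So at most two indices $i\ge2$ have $3\mid|A_i|$. There are at least three indices $\ge2$, so some $k\ge2$ has $3\nmid|A_k|$, hence $A_k\le C=D$. Now let $i\ge2$ with $3\mid|A_i|$. Then $g_i\in A_k\le D$ has odd order, so it fixes $z_\pm$ by Lemma 5(e), hence fixes $P_i$, a contradiction. So no such $i$ exists, and $A_i\le C$ for all $i\ge2$. Every $g_j$ with $j\ge1$ lies in some $A_i$ with $i\ge2$, $i\ne j$; so all $g_j$, $j\ge1$, lie in $C$.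

**Step 2: this is impossible, because a product of many distinct primes is too large.** In the cyclic group $C$ there is one subgroup of each order. So the orders $r_j$ of the $g_j$ ($j\ge1$) are distinct: if $\langle g_j\rangle=\langle g_k\rangle$ with $j\ne k$, then $g_j$ would lie in $A_j$ because $g_k$ does. They are odd, and prime to $3$ because $|C|=q\pm1$; so they are distinct primes $\ge5$. The element $g_2g_3\cdots g_{\ell-1}$ has order $R=r_2\cdots r_{\ell-1}$ and fixes $P_1\ne0$. Let $\tau^{\pm1}$, with $\tau$ of order $R$, be its eigenvalues on $W$ over $\mathbb F_{q^2}$. Since it has eigenvalue $1$ on $M$, some signs give $\tau^{\sum\epsilon_i3^i}=1$, so $R\mid\sum_i\epsilon_i3^i$. This integer is a sum of $n$ odd terms, hence odd and nonzero, and its absolute value is at most $(3^n-1)/2$. So $R<3^n/2$.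

On the other hand $R$ is a product of $\ell-2$ distinct primes $\ge5$. If $\ell\ge n\ge5$, then $R\ge5\cdot7\cdot11\cdot3^{n-5}=385\cdot3^{n-5}$, whereas $3^n/2=121.5\cdot3^{n-5}$. If $n\ge7$ and $\ell\ge n-1$, then $R\ge5\cdot7\cdot11\cdot13\cdot3^{n-7}=5005\cdot3^{n-7}$, whereas $3^n/2=1093.5\cdot3^{n-7}$. Both are contradictions. So all $g_j$ with $j\ge1$ have order $3$. Any point of $\Lambda$ could have served as the base point; with $P_1$ in the role of $P_0$ we find that $g_0$ has order $3$ as well.

**Step 3: all $g_i$ with $i\ge1$ lie in one Sylow $3$-subgroup.** For distinct $i,k\ge1$ pick $j\ge1$ different from both, which is possible as $\ell-1\ge4$. Then $g_i,g_k\in A_j$ are $3$-elements, so they lie in a common Sylow $3$-subgroup of $H$ by Lemma 5(c). The Sylow subgroups obtained from the pairs $(1,k)$ all contain $g_1\neq1$, so by Lemma 5(b) they are equal. Conjugating by an element of $H$, which fixes $P_0=0$, we get $g_i=x_{t_i}\in U$ for all $i\ge1$.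

**Step 4: $\pi(g_0)\in U$.** Both $g_0$ and $g_2$ fix $P_1$ and $P_3$, so $\pi(g_0),\pi(g_2)\in C_H(P_3-P_1)$, a group of odd order. Both are $3$-elements, so by Lemma 5(c) they lie in one Sylow $3$-subgroup. Since $1\ne\pi(g_2)=x_{t_2}\in U$, this Sylow subgroup is $U$ by Lemma 5(b).

**Step 5: independence.** If $t_i$ $(i\ge1)$ were in the $\mathbb F_3$-span of the other $t_j$, $j\ge1$, then $g_i\in\langle g_j:j\ge1,\ j\ne i\rangle$. All these $g_j$ fix $P_i$, so $g_i$ would fix $P_i$, a contradiction. Hence $\ell-1\le n$. $\square$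

## 10. No minimal base of size $n$: proof of Theorem 1

Primitivity and $2\in\mathcal M(G,V)$ are Lemma 6, and $n+1\in\mathcal M(G,V)$ is Proposition 8. By Proposition 11, every minimal base with at least $n$ points has at most $n+1$ points, so $\max\mathcal M(G,V)=n+1$.

Suppose $\Lambda$ is a minimal base with $\ell=n$, normalized as in Proposition 11. For $1\le j\le n-1$, the point $P_j$ is fixed by $g_i=x_{t_i}$ for all $i\ge1$, $i\ne j$, hence by $x_t$ for all $t$ in the span of these $n-2$ independent elements. By Lemma 10, $P_j\in L$, so $P_j=v_{a_j}+c_jz$. The $n-1$ linear conditions $\mathrm{Tr}(a_jt)=0$, $1\le j\le n-1$, on the $n$-dimensional space $\mathbb F_q$ have a solution $t\neq0$. By (3), $x_t\neq1$ fixes $P_0=0$ and all $P_j$. So $\Lambda$ is not a base, a contradiction.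

Hence $n\notin\mathcal M(G,V)$, while $2<n<n+1$ and $2,n+1\in\mathcal M(G,V)$. So $\mathcal M(G,V)$ is not an interval, and Theorem 1 is proved. $\blacksquare$

## 11. The quadratic layer and minimal bases of sizes $3,\dots,n-2$

For Theorem 2 we go one layer further up. A vector $v\in V$ with $\mathfrak m^3v=0$ involves only monomials $y_J$ missing at most two indices, so
$$v=\sum_{i<j}c_{ij}\,y_{\mathbb Z/n\setminus\{i,j\}}+v_a+cz,\qquad c_{ij}=c_{ji},\quad c_{i+1,j+1}=c_{ij}^3,\quad c_{ii}:=0 .$$
Put $B(u,t)=\sum_{i,j}c_{ij}u_{(i)}t_{(j)}$ and $b(t)=\sum_jc_{0j}t_{(j)}$.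

**Lemma 12.** (i) $B$ is a symmetric $\mathbb F_3$-bilinear form on $\mathbb F_q$ with values in $\mathbb F_3$, $B(u,t)=\mathrm{Tr}(b(t)u)$, and
$$(x_t-1)v=v_{b(t)}+\big(\tfrac12B(t,t)+\mathrm{Tr}(at)\big)z.\tag{4}$$
(ii) If $T\le\mathrm{rad}\,B$ and $\alpha_1,\dots,\alpha_m$ is a basis of $T^\perp$, then $B(u,t)=\sum_{k,l}s_{kl}\mathrm{Tr}(\alpha_ku)\mathrm{Tr}(\alpha_lt)$ with a symmetric matrix $(s_{kl})$ over $\mathbb F_3$ satisfying
$$\sum_{k,l}s_{kl}\alpha_k\alpha_l=0,\tag{5}$$
and
$$b(t)=\sum_k\Big(\sum_ls_{kl}\mathrm{Tr}(\alpha_lt)\Big)\alpha_k.\tag{6}$$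
(iii) Conversely, given independent $\alpha_1,\dots,\alpha_m$ and a symmetric matrix $(s_{kl})$ over $\mathbb F_3$ satisfying (5), the coefficients $c_{ij}=\sum_{k,l}s_{kl}\alpha_k^{3^i}\alpha_l^{3^j}$ define a vector $Q=\sum_{i<j}c_{ij}y_{\mathbb Z/n\setminus\{i,j\}}$ of $V$ whose form is $\sum_{k,l}s_{kl}\mathrm{Tr}(\alpha_ku)\mathrm{Tr}(\alpha_lt)$.

**Proof.** (i) Symmetry and bilinearity are clear. Cubing gives $B(u,t)^3=\sum c_{ij}^3u_{(i+1)}t_{(j+1)}=\sum c_{i+1,j+1}u_{(i+1)}t_{(j+1)}=B(u,t)$, so the values lie in $\mathbb F_3$. Further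
$$b(t)^{3^i}=\sum_jc_{0j}^{3^i}t_{(i+j)}=\sum_jc_{i,i+j}t_{(i+j)}=\sum_jc_{ij}t_{(j)},$$
so $\mathrm{Tr}(b(t)u)=\sum_ib(t)^{3^i}u_{(i)}=B(u,t)$. In $(E(t)-1)v$, the linear part of $E(t)$ applied to the quadratic layer gives
$$\sum_{i<j}c_{ij}\big(t_{(i)}\hat y_j+t_{(j)}\hat y_i\big)=\sum_i\Big(\sum_jc_{ij}t_{(j)}\Big)\hat y_i=\sum_ib(t)^{3^i}\hat y_i=v_{b(t)}.$$
The degree-two part gives $\sum_{i<j}c_{ij}t_{(i)}t_{(j)}z=\frac12B(t,t)z$, and the contribution of $v_a+cz$ is $\mathrm{Tr}(at)z$ by (3).

(ii) $B$ factors through $\mathbb F_q/T$, on which the functionals $t\mapsto\mathrm{Tr}(\alpha_kt)$ are coordinates. This gives the symmetric matrix over $\mathbb F_3$. Expanding the traces, $B(u,t)=\sum_{i,j}\big(\sum_{k,l}s_{kl}\alpha_k^{3^i}\alpha_l^{3^j}\big)u_{(i)}t_{(j)}$. The functions $u_{(i)}t_{(j)}$ on $\mathbb F_q\times\mathbb F_q$ are linearly independent, being monomials of degree less than $q$ in each variable; so $c_{ij}=\sum s_{kl}\alpha_k^{3^i}\alpha_l^{3^j}$. Now $c_{00}=0$ is (5). Formula (6) follows from $\mathrm{Tr}(b(t)u)=B(u,t)$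 for all $u$.

(iii) Clearly $c_{ij}=c_{ji}$ and $c_{i+1,j+1}=c_{ij}^3$, and $c_{ii}=\big(\sum s_{kl}\alpha_k\alpha_l\big)^{3^i}=0$ by (5). So $Q\in V$ by (2), and its form is as stated by the expansion in (ii). $\square$

**Example.** For any $\theta\in\mathbb F_q\setminus\mathbb F_3$ the conic $X_1X_3-X_2^2$ vanishes at $(1,\theta,\theta^2)$. By (iii) with $m=3$, it gives a vector $Q\in V\setminus L$ whose form has radical $\langle1,\theta,\theta^2\rangle^\perp$ of dimension $n-3$; by (4), $Q$ is fixed by $x_t$ for all $t$ in this radical. So Lemma 10 cannot be extended from codimension $2$ to codimension $3$. With only two elements $\alpha_1,\alpha_2$ there is no such form: a nonzero binary form over $\mathbb F_3$ vanishing at $(\alpha_1,\alpha_2)$ would make $\alpha_1/\alpha_2$ of degree at most $2$ over $\mathbb F_3$, but it has degree $n$.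

**Proposition 13.** For $3\le k\le n-2$ we have $k\in\mathcal M(G,V)$.

**Proof.** The plan is to use one point $Q$ from the quadratic layer that is fixed by exactly a $(k-1)$-dimensional part of $U$, and $k-1$ points of $L$ to kill that part.

**Step 1: the point $Q$.** Put $m=n-k+1$, so $3\le m\le n-2$. Choose $\theta\in\mathbb F_q\setminus\mathbb F_3$ and put $\alpha_l=\theta^{l-1}$ for $1\le l\le m$; these are independent since $\theta$ has degree $n$. Let $T_0=\langle\alpha_1,\dots,\alpha_m\rangle^\perp$, of dimension $n-m=k-1$. Let $w=\lceil m/2\rceil\ge2$ and choose nonzero $\lambda_1,\dots,\lambda_w\in\mathbb F_3$ with sum $0$: use pairs $1,-1$, preceded by $1,1,1$ if $w$ is odd. The quadratic form $\sum_{l=1}^w\lambda_lX_lX_{m+1-l}$ is a sum of terms in disjoint pairs of variables, plus a nonzero multiple of $X_w^2$ if $m$ is odd; so it is nondegenerate. At $(\alpha_1,\dots,\alpha_m)$ it takes the value $\sum_l\lambda_l\theta^{m-1}=0$. So its symmetric matrix satisfies (5), and Lemma 12(iii) gives $Q\in V$ with form $B$. The map $t\mapsto(\mathrm{Tr}(\alpha_lt))_l$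 is onto $\mathbb F_3^m$ and the matrix is invertible, so $\mathrm{rad}\,B=T_0$ exactly. Since $\mathrm{Tr}(b(t)u)=B(u,t)$, we have $b(t)=0$ if and only if $t\in T_0$.

**Step 2: the set $\Lambda$.** Let $t_1,\dots,t_{k-1}$ be a basis of $T_0$, choose $a_i\in\mathbb F_q$ with $\mathrm{Tr}(a_it_j)=\delta_{ij}$ for $1\le i,j\le k-1$ (so the $a_i$ are independent), and put $\Lambda=\{Q,v_{a_1},\dots,v_{a_{k-1}}\}$. As $B\ne0$, $Q\notin L$, and $|\Lambda|=k$.

**Step 3: $\Lambda$ is a base.** Let $g$ fix $\Lambda$ pointwise. Since $k\ge3$, $g$ fixes $v_{a_1}$ and $v_{a_2}$, so $\pi(g)\in C_H(v_{a_2}-v_{a_1})=C_H(v_{a_2-a_1})$, and $\pi(g)=x_t$ for some $t$ by Lemma 7. As $g$ fixes $v_{a_1}$ and $v_{a_i}$, (3) gives $\mathrm{Tr}((a_i-a_1)t)=0$ for all $i$. As $g$ fixes $v_{a_1}$ and $Q$, $(x_t-1)(Q-v_{a_1})=0$, that is, $(x_t-1)Q=\mathrm{Tr}(a_1t)z$. By (4) with $a=0$, the left side is $v_{b(t)}+\frac12B(t,t)z$, so $b(t)=0$ and $t\in T_0=\mathrm{rad}\,B$. Then $(x_t-1)Q=0$, so $\mathrm{Tr}(a_1t)=0$ and hence $\mathrm{Tr}(a_it)=0$ for all $i$. Writing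 $t=\sum\tau_jt_j$ we get $\tau_i=\mathrm{Tr}(a_it)=0$, so $t=0$. So $\pi(g)=1$, and $g=1$ because $\pi$ is injective on point stabilizers.

**Step 4: witnesses.** For $v_{a_j}$ take $x_{t_j}$: it fixes $Q$ by (4), since $t_j\in\mathrm{rad}\,B$, and it fixes $v_{a_i}$ for $i\ne j$ by (3). For $Q$, since $k-1<n$ there is $t\ne0$ with $\mathrm{Tr}(a_it)=0$ for all $i$, and $x_t$ fixes all $v_{a_i}$. $\square$

Neither the empty set nor a single point is a base, as $H\ne1$. So Theorem 1 and Proposition 13 give
$$\{2,\dots,n-2\}\cup\{n+1\}\subseteq\mathcal M(G,V)\subseteq\{2,\dots,n-1\}\cup\{n+1\}.$$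
For $n=5$ this is the assertion of Theorem 2. It remains to show $n-1\notin\mathcal M(G,V)$ for $n\ge7$.

## 12. Vectors fixed by a subgroup of index $27$ in $U$

In a minimal base of size $n-1$ the points $P_j$ will be fixed by $x_t$ for $t$ in a subspace of codimension $3$. By the example in Section 11 they need not lie in $L$. The next lemma says that they still lie in the quadratic layer, and that their forms are as nondegenerate as possible.

**Lemma 14.** Let $\dim T=n-3$ and let $\alpha_1,\alpha_2,\alpha_3$ be a basis of $T^\perp$.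
(i) Every nonzero symmetric $3\times3$ matrix $(s_{kl})$ over $\mathbb F_3$ satisfying (5) is nondegenerate.
(ii) If $v\in V$ is fixed by all $x_t$, $t\in T$, then $\mathfrak m^3v=0$.

**Proof.** (i) Suppose $(s_{kl})$ is nonzero and degenerate. After a linear change of variables over $\mathbb F_3$ its quadratic form involves at most two squares, and every element of $\mathbb F_3$ is a square in $\mathbb F_9$; so the form is a product of two nonzero linear forms over $\mathbb F_9$. Its value at $(\alpha_1,\alpha_2,\alpha_3)$ is $0$ in the field $\mathbb F_{q^2}=\mathbb F_{9^n}$, so one of the linear forms vanishes there: $\sum_k(\xi_k+\iota\zeta_k)\alpha_k=0$ with $\xi_k,\zeta_k\in\mathbb F_3$ not all $0$ and $\iota^2=-1$. Since $-1$ is a nonsquare in $\mathbb F_q$, $1,\iota$ are independent over $\mathbb F_q$. So $\sum\xi_k\alpha_k=\sum\zeta_k\alpha_k=0$, and all $\xi_k,\zeta_k$ vanish, a contradiction.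

(ii) Use the notation of Section 8 with $e=3$. By Lemma 9 it suffices to show $\Sigma_3=\Sigma_1\Delta$.

**Step 1: the annihilator of $\Delta$ is at most one-dimensional.** As the characteristic is not $2$, functionals on $\Sigma_2$ are the same as symmetric bilinear forms $s$ on $N$, and $\Delta^\perp=\{s:s(p_i,p_i)=0\ \forall i\}$. In coordinates the condition is $\sum_{k,l}s_{kl}\alpha_k^{3^i}\alpha_l^{3^i}=0$ for all $i$. Cubing all entries of $s$ maps the $i$-th condition to the $(i+1)$-st, so $\Delta^\perp$ is mapped to itself by the bijection "cube all entries". This bijection sends the reduced row echelon basis of $\Delta^\perp$ to a reduced row echelon basis of $\Delta^\perp$. As such a basis is unique, its entries are fixed by cubing, so $\Delta^\perp$ is spanned by elements with entries in $\mathbb F_3$. For these, the conditions for all $i$ follow from $i=0$, which is (5). By (i), the nonzero ones are nondegenerate. Suppose $\dim\Delta^\perp\ge2$. Then there are two nonproportional nondegenerate conics, both passing through all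 the points $p_i$. Since $\alpha_1/\alpha_2\notin\mathbb F_3$ has $n$ distinct conjugates, $p_0,\dots,p_{n-1}$ are $n\ge5$ distinct points of the projective plane. But two nonproportional nondegenerate conics have no common component, so by Bézout's theorem they share at most $4$ points, a contradiction. So $\dim\Delta^\perp\le1$, and every nonzero element of $\Delta^\perp$ is nondegenerate.

**Step 2: no cubic functional kills $\Sigma_1\Delta$.** Let $f\in\Sigma_3^*$ vanish on $\Sigma_1\Delta$. For $u\in N$ define $f_u\in\Sigma_2^*$ by $f_u(xy)=f(uxy)$; then $f_u\in\Delta^\perp$. Suppose $f\ne0$ and choose $w$ with $f_w\ne0$. The linear map $u\mapsto f_u$ goes from the $3$-dimensional $N$ to a space of dimension at most $1$, so some $u_0\ne0$ has $f_{u_0}=0$. For all $y\in N$, $f_w(u_0y)=f(wu_0y)=f_{u_0}(wy)=0$. So the form $f_w$ is degenerate and nonzero, contradicting Step 1. Hence $f=0$, $\Sigma_3=\Sigma_1\Delta$, and Lemma 9 with $d=3$ gives $\mathfrak m^3v=0$. $\square$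

## 13. No minimal base of size $n-1$ when $n\ge7$

**Proposition 15.** If $n\ge7$ is prime, then $n-1\notin\mathcal M(G,V)$.

**Proof.** Suppose $\Lambda$ is a minimal base with $\ell=n-1$. By Proposition 11 we may take $P_0=0$, points $P_1,\dots,P_{n-2}$, and $t_0,t_1,\dots,t_{n-2}$ as described there.

**Step 1: attach a ternary form to each point.** Let $T=\langle t_1,\dots,t_{n-2}\rangle$, and for $1\le j\le n-2$ let $T_j$ be the span of the $t_i$ with $1\le i\le n-2$, $i\ne j$. Then $\dim T^\perp=2$, say $T^\perp=\langle\alpha,\beta\rangle$, and $T_j^\perp=\langle\alpha,\beta,\gamma_j\rangle$ with $\mathrm{Tr}(\gamma_jt_i)=\delta_{ij}$ for $1\le i,j\le n-2$. The $\gamma_j$ are independent modulo $\langle\alpha,\beta\rangle$: if $\sum_jc_j\gamma_j\in T^\perp$, pairing with $t_i$ gives $c_i=0$.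

The point $P_j$ is fixed by $x_t$ for all $t\in T_j$, and $\dim T_j=n-3$. By Lemma 14(ii), $\mathfrak m^3P_j=0$, so Lemma 12 applies to $P_j$, with form $B_j$ and map $b_j$. For $t\in T_j$, (4) gives $v_{b_j(t)}=0$, so $b_j(t)=0$; thus $T_j\le\mathrm{rad}\,B_j$. By Lemma 12(ii), $B_j$ is given by a symmetric $3\times3$ matrix $s^{(j)}$ over $\mathbb F_3$ with respect to $(\alpha,\beta,\gamma_j)$, and $s^{(j)}$ satisfies (5). By Lemma 14(i), either $B_j=0$, or $s^{(j)}$ is nondegenerate and $\mathrm{rad}\,B_j=T_j$.

**Step 2: the witness for $P_0$ links the forms.** By Proposition 11, $g_0$ is the map $x\mapsto x_{t_0}x-d$ for some $d\in V$, and $d\neq0$ because $g_0$ moves $P_0=0$. It fixes $P_j$ for $j\ge1$, so $(x_{t_0}-1)P_j=d$ for all $j\ge1$. By (4), $b:=b_j(t_0)$ is the same for all $j$. For $u\in T_j$ we have $\mathrm{Tr}(bu)=B_j(u,t_0)=0$, so $b\in T_j^\perp$ for all $j$. As $T_1+T_2=T$, $b\in T^\perp=\langle\alpha,\beta\rangle$.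

**Step 3: $b\ne0$.** Suppose $b=0$. If some $B_j\ne0$, then $b_j(t_0)=0$ means $t_0\in\mathrm{rad}\,B_j=T_j$, so $x_{t_0}$ fixes $P_j$ and $d=0$, a contradiction. So all $B_j=0$ and all $P_j$ lie in $L$. The $n-2$ linear conditions from (3) then leave some $t\ne0$ for which $x_t$ fixes $0$ and all $P_j$, so $\Lambda$ is not a base, a contradiction. Hence $b\neq0$. Consequently all $B_j\ne0$, and all $s^{(j)}$ are nondegenerate.

By (6), the coordinate vector of $b$ in the basis $(\alpha,\beta,\gamma_j)$ is $s^{(j)}\tau$ with $\tau=(\mathrm{Tr}(\alpha t_0),\mathrm{Tr}(\beta t_0),\mathrm{Tr}(\gamma_jt_0))$. Its third coordinate is $0$, as $b\in\langle\alpha,\beta\rangle$. We now show that (5) confines the $\gamma_j$ to a space that is too small.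

**Step 4: the case $t_0\in T$.** Then $\tau=(0,0,\tau_j)$, and $\tau_j\ne0$ because $b\ne0$. So $s^{(j)}_{33}=0$ and $\tau_j(s^{(j)}_{13}\alpha+s^{(j)}_{23}\beta)=b$. Equation (5) reads
$$s^{(j)}_{11}\alpha^2+2s^{(j)}_{12}\alpha\beta+s^{(j)}_{22}\beta^2+2\tau_j^{-1}b\gamma_j=0,$$
so $\gamma_j$ lies in $b^{-1}\langle\alpha^2,\alpha\beta,\beta^2\rangle_{\mathbb F_3}$, a space of dimension at most $3$ that does not depend on $j$. It contains $\alpha$ and $\beta$, because $b\alpha$ and $b\beta$ lie in $\langle\alpha^2,\alpha\beta,\beta^2\rangle$. So it contains the four independent elements $\alpha,\beta,\gamma_1,\gamma_2$, a contradiction.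

**Step 5: the case $t_0\notin T$.** As $T^{\perp\perp}=T$, the functional $a\mapsto\mathrm{Tr}(at_0)$ is nonzero on $T^\perp$. Choose the basis of $T^\perp$ so that $\mathrm{Tr}(\alpha t_0)=1$ and $\mathrm{Tr}(\beta t_0)=0$, and replace $\gamma_j$ by $\gamma_j-\mathrm{Tr}(\gamma_jt_0)\alpha$. The values $\mathrm{Tr}(\gamma_jt_i)$, $i\ge1$, and the independence modulo $\langle\alpha,\beta\rangle$ are unaffected, and now $\tau=(1,0,0)$. (The matrices $s^{(j)}$ are taken with respect to the new bases.) So $b=s^{(j)}_{11}\alpha+s^{(j)}_{12}\beta$ and $s^{(j)}_{13}=0$. As $b$ does not depend on $j$, neither do $s_{11}:=s^{(j)}_{11}$ and $s_{12}:=s^{(j)}_{12}$, and they are not both $0$. Put $\theta=\alpha/\beta\notin\mathbb F_3$, $\eta_j=\gamma_j/\beta$ and $e_0=s_{11}\theta^2+2s_{12}\theta$. Dividing (5) by $\beta^2$ gives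
$$e_0+s^{(j)}_{22}+2s^{(j)}_{23}\eta_j+s^{(j)}_{33}\eta_j^2=0.\tag{7}$$
Since $\theta$ has degree $n\ge3$ over $\mathbb F_3$, the elements $1,\theta,\theta^2$ are independent, and $e_0+c\ne0$ for every $c\in\mathbb F_3$. As $-1$ is a nonsquare in $\mathbb F_q$, for each $c\in\mathbb F_3$ exactly one of $e_0+c$, $-(e_0+c)$ is a square; call it $\rho_c^2$.

If $s^{(j)}_{33}=0$, then $s^{(j)}_{23}\ne0$, since otherwise (7) would say $e_0+s^{(j)}_{22}=0$. So $\eta_j\in\langle1,\theta,\theta^2\rangle$. If $s^{(j)}_{33}=\pm1$, then $(s^{(j)}_{33})^2=1$, and completing the square in (7) gives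
$$\big(\eta_j+s^{(j)}_{33}s^{(j)}_{23}\big)^2=-s^{(j)}_{33}\Big(e_0+s^{(j)}_{22}-s^{(j)}_{33}\big(s^{(j)}_{23}\big)^2\Big)=\pm(e_0+c)$$
for some $c\in\mathbb F_3$. This is a square, so it equals $\rho_c^2$, and $\eta_j\in\langle1,\rho_c\rangle$.

So all $\eta_j$, $1\le j\le n-2$, lie in $\langle1,\theta,\theta^2,\rho_0,\rho_1,\rho_2\rangle_{\mathbb F_3}$. Modulo $\langle1,\theta\rangle$ this space has dimension at most $4$. But the $\gamma_j$ are independent modulo $\langle\alpha,\beta\rangle$, so, dividing by $\beta$, the $\eta_j$ are independent modulo $\langle\theta,1\rangle$. Hence $n-2\le4$, contradicting $n\ge7$. $\square$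

Together with the inclusions at the end of Section 11, Proposition 15 gives $\mathcal M(G,V)=\{2,\dots,n-2\}\cup\{n+1\}$ for every prime $n\ge7$, which completes the proof of Theorem 2. $\blacksquare$
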